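\title{Operator ideals whose commutator space has finite codimension}

\begin{abstract}
For a two-sided ideal $I$ of $B(H)$, the codimension of the commutator space $[I,B(H)]$ in $I$ counts the linearly independent traces on $I$. A conjecture posed in a paper of Kaftal and Weiss asserts that this codimension is one or infinity for ideals contained in the largest am-$\infty$ stable ideal inside the trace class, and zero or infinity for ideals containing the smallest nonzero am-stable ideal. We show that both halves are false: ideals of the first kind realize every codimension $1,2,3,\dots,\infty$, and ideals of the second kind every codimension $0,1,2,\dots,\infty$. The examples are defined by decay conditions on singular numbers that are imposed along a free ultrafilter on a sparse sequence of scales. For countably generated ideals the conjectured dichotomy does hold, and the infinite value is $2^{\aleph_0}$.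
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $H$ be a complex separable infinite-dimensional Hilbert space and $B(H)$ the algebra of bounded operators on $H$. An \emph{ideal} is a two-sided ideal of $B(H)$. The \emph{commutator space} $[I,B(H)]$ of an ideal $I$ is the linear span of all commutators $[X,T]=XT-TX$ with $X\in I$ and $T\in B(H)$. It is a subspace of $I$, and we study its codimension
\[
\kappa(I)=\dim I/[I,B(H)] .
\]
A \emph{trace} on $I$ is a linear functional on $I$ that vanishes on $[I,B(H)]$; neither positivity nor continuity is required. The traces form the dual space of $I/[I,B(H)]$, so $\kappa(I)$ is finite exactly when the space of traces is finite-dimensional, and then the two dimensions agree. For the ideal $F$ of finite rank operators the usual trace $\operatorname{Tr}$ is the only trace up to a scalar, so $\kappa(F)=1$; the ideal $K(H)$ of compact operators carries no nonzero trace, so $\kappa(K(H))=0$ (both facts are verified in Example~\ref{ex:FK}). Which other values can $\kappa$ take?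

The question can be translated into one about sequences. Let $c_0^*$ be the set of nonincreasing nonnegative sequences tending to $0$, and for a compact operator $X$ let $s(X)\in c_0^*$ be its sequence of $s$-numbers, that is, the eigenvalues of $(X^*X)^{1/2}$ in nonincreasing order, repeated according to multiplicity and completed by zeros if $X$ has finite rank. A proper ideal $I$ consists of compact operators and is determined by its \emph{characteristic set} $\Sigma(I)=\{s(X):X\in I\}$; this is Calkin's correspondence. The commutator space is governed by averages: by a criterion of Dykema, Figiel, Weiss and Wodzicki, a form of which we prove as Lemma~\ref{lem:criterion}, a diagonal operator with entries $x_1,x_2,\dots$ dominated by a sequence in $\Sigma(I)$ lies in $[I,B(H)]$ if and only if the averages $|x_1+\dots+x_n|/n$ are dominated by a sequence in $\Sigma(I)$. Two choices of $x$ matter most. For $x=\eta\in c_0^*$ the averages form the \emph{arithmetic mean}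
\[
(\eta_a)_n=\frac1n\sum_{j=1}^n\eta_j .
\]
If $\eta$ is summable and we subtract $\sum_j\eta_j$ from the first entry, so as to make the trace zero, the averages form the \emph{arithmetic mean at infinity}
\[
(\eta_{a_\infty})_n=\frac1n\sum_{j=n+1}^\infty\eta_j .
\]
Both means again lie in $c_0^*$. For an ideal $I$, let $I_a$ be the ideal whose characteristic set consists of all $\xi\in c_0^*$ with $\xi=O(\eta_a)$ for some $\eta\in\Sigma(I)$, and let $I_{a_\infty}$ be the ideal whose characteristic set consists of all $\xi\in c_0^*$ with $\xi=O(\eta_{a_\infty})$ for some $\eta\in\Sigma(I)\cap\ell^1$. The ideal $I$ is \emph{am-stable} if $I=I_a$ and \emph{am-$\infty$ stable} if $I=I_{a_\infty}$. These notions describe the smallest possible values of $\kappa$ (Proposition~\ref{prop:stable}): a nonzero proper ideal has $\kappa(I)=0$ exactly when it is am-stable, while a nonzero ideal contained in the trace class $\mathcal L_1$ has $\kappa(I)\ge1$, with equality exactly when it is am-$\infty$ stable.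

It is known that there is a largest am-$\infty$ stable ideal contained in $\mathcal L_1$, denoted $st_{a_\infty}(\mathcal L_1)$, and a smallest nonzero am-stable ideal,
\[
st^a(\mathcal L_1)=\bigcup_{m\ge1}(\mathcal L_1)_{a^m},
\]
where $(\mathcal L_1)_{a^m}$ is the $m$-fold iterate of the operation $I\mapsto I_a$. A nonzero ideal $I$ is \emph{small} if $I\subset st_{a_\infty}(\mathcal L_1)$ and \emph{large} if $I\supset st^a(\mathcal L_1)$. The following conjecture is posed in \cite{KW}.

\begin{quote}
\emph{The codimension of $[I,B(H)]$ in $I$ can be only one or infinity for small ideals and only zero or infinity for large ideals.}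
\end{quote}

In words: $\kappa(I)$ is either as small as it can be or infinite. There is a good reason to expect this. Suppose that $I$ is not am-stable, so that $\xi_a\notin\Sigma(I)$ for some $\xi\in\Sigma(I)$. Cut $\xi$ into long consecutive blocks, and for a set $K$ of blocks keep the blocks in $K$ and replace the others by zeros. If each block carries most of the mass accumulated up to its end, then at the ends of the kept blocks the averages of the new sequence are nearly those of $\xi$. One expects them to be still too large for $\Sigma(I)$, and one expects sets $K$ with finite pairwise intersections to give linearly independent classes in $I/[I,B(H)]$. There are $2^{\aleph_0}$ such sets. The weak point is that averages which are too large along a sequence of indices need not be too large along every subsequence, and this is where the conjecture fails.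

\begin{theorem}\label{thm:large}
For every integer $r\ge1$ there is a large ideal $I$ with $\dim I/[I,B(H)]=r$.
\end{theorem}

\begin{theorem}\label{thm:small}
For every integer $r\ge1$ there is a small ideal $I$ with $\dim I/[I,B(H)]=r+1$.
\end{theorem}

Already $r=1$ refutes both halves of the conjecture.

\begin{corollary}\label{cor:values}
The set of possible values of $\dim I/[I,B(H)]$ is exactly $\{0,1,2,\dots,\infty\}$ for large ideals and exactly $\{1,2,3,\dots,\infty\}$ for small ideals.
\end{corollary}

For countably generated ideals the block argument can be carried out.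

\begin{theorem}\label{thm:countable}
Let $I\ne0$ be a countably generated proper ideal.
\begin{enumerate}
\item If $(1/n)\in\Sigma(I)$, in particular if $I$ is large, then $\dim I/[I,B(H)]\in\{0,2^{\aleph_0}\}$.
\item If $I\subset\mathcal L_1$, in particular if $I$ is small, then $\dim I/[I,B(H)]\in\{1,2^{\aleph_0}\}$.
\end{enumerate}
\end{theorem}

We work in ZFC; the examples use free ultrafilters on $\mathbb N=\{1,2,\dots\}$. Section~\ref{sec:tools} reduces commutators and traces to sequences. Section~\ref{sec:model} carries out the block argument by hand for one step sequence and shows why an ultrafilter is the way to defeat it. Sections~\ref{sec:large} and~\ref{sec:small} construct the large and the small ideals, and Section~\ref{sec:countable} proves Theorem~\ref{thm:countable}.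

\section{Commutators and traces in terms of sequences}\label{sec:tools}

\subsection*{Characteristic sets}
For $m\in\mathbb N$ let $D_m\xi$ be the sequence in which each term of $\xi$ is repeated $m$ times, $(D_m\xi)_j=\xi_{\lceil j/m\rceil}$. We use Calkin's correspondence in the following form. A nonempty set $\Sigma\subset c_0^*$ is the characteristic set of a proper ideal if and only if it is closed under sums, under multiplication by positive scalars and under $D_2$, and is \emph{hereditary}: $\xi\in c_0^*$ and $\xi\le\eta\in\Sigma$ imply $\xi\in\Sigma$. The ideal is then the set of compact $X$ with $s(X)\in\Sigma$. Thus $I\subset J$ if and only if $\Sigma(I)\subset\Sigma(J)$, and any intersection of characteristic sets is a characteristic set. Since $D_mD_n=D_{mn}$ and $D_m\xi\le D_{m+1}\xi$ for $\xi\in c_0^*$, a characteristic set is closed under every $D_m$. A nonzero ideal contains $F$, so its characteristic set contains all finitely supported elements of $c_0^*$.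

Fix an orthonormal basis $(e_j)_{j\ge1}$ of $H$, and write $\operatorname{diag}(x)$ for the diagonal operator with entries $x_j$. If $|x_j|\le\omega_j$ with $\omega\in\Sigma(I)$, then $\operatorname{diag}(x)$ is the product of $\operatorname{diag}(\omega)$ with a diagonal contraction, so it lies in $I$. An ideal $I$ is spanned by its positive part $I_+$: it is closed under adjoints because $s(X^*)=s(X)$, and the positive and negative parts of a self-adjoint $X\in I$ are products of $\pm X$ with spectral projections. We write $\mathbf 1_{[1,N]}$ for the sequence equal to $1$ for $j\le N$ and to $0$ afterwards. For a complex sequence $x$ tending to $0$ put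
\[
S_n(x)=\sum_{j\le n}x_j,\qquad \mu(x)_n=\sup_{m\ge n}\frac{|S_m(x)|}{m},
\]
and, if $x$ is summable and $t\ge0$ is real, $R_t(x)=\sum_{j>t}x_j$. The averages of a null sequence tend to $0$, so $\mu(x)\in c_0^*$; it is the least nonincreasing majorant of the sequence $|S_n(x)|/n$. For $\xi\in c_0^*$ we have $\mu(\xi)=\xi_a$.

\subsection*{The commutator criterion}
The finite-dimensional case shows how partial sums enter. Let $x_1+\dots+x_q=0$, let $y_i=x_1+\dots+x_i$, let $Y$ be the diagonal matrix with entries $y_i$ in a basis $f_1,\dots,f_q$, and let $W$ be the cyclic shift $f_i\mapsto f_{i+1}$, $f_q\mapsto f_1$. Then $WYW^*$ is diagonal with entries $y_q,y_1,\dots,y_{q-1}$, and since $y_q=0$,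
\begin{equation}\label{eq:cyclic}
\operatorname{diag}(x_1,\dots,x_q)=Y-WYW^*=[YW^*,W].
\end{equation}
In infinite dimensions this would require the partial sums themselves to be dominated by $\Sigma(I)$, whereas only their averages are. The proof below bridges the gap on dyadic blocks. Inside a block, reordering keeps the partial sums as small as the terms; between blocks, a pair of isometries spreads the partial sum over a block of comparable length, which is where the division by $n$ comes from.

\begin{lemma}\label{lem:criterion}
Let $I\ne0$ be a proper ideal and $x$ a complex sequence with $|x_j|\le\omega_j$ for some $\omega\in\Sigma(I)$. Then $\operatorname{diag}(x)\in[I,B(H)]$ if and only if there is $\zeta\in\Sigma(I)$ with $|S_n(x)|\le n\zeta_n$ for all $n$, that is, if and only if $\mu(x)\in\Sigma(I)$.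
\end{lemma}

\begin{proof}
The last two conditions are equivalent because $\Sigma(I)$ is hereditary and $\mu(x)$ is the least nonincreasing majorant of $|S_n(x)|/n$. Write $S_n=S_n(x)$.

\emph{Necessity.} Let $X=\operatorname{diag}(x)=\sum_{i=1}^r[A_i,B_i]$ with $A_i\in I$, $B_i\in B(H)$, and fix $n$. We compute the trace of a finite corner of $X$ in two ways, choosing the corner so that it contains $e_1,\dots,e_n$ and almost reduces every $A_i$. Write $A_i=\sum_js_j(A_i)\langle\,\cdot\,,f_{i,j}\rangle g_{i,j}$ with orthonormal systems $(f_{i,j})_j$, $(g_{i,j})_j$. Let $P$ be the projection onto the span of $e_1,\dots,e_n$ and $Q\ge P$ the projection onto the span of these vectors and all $f_{i,j},g_{i,j}$ with $j\le n$. Then $q=\operatorname{rank}Q\le(2r+1)n$, and both $\|(1-Q)A_i\|$ and $\|A_i(1-Q)\|$ are at most $s_{n+1}(A_i)$. Insert $1=Q+(1-Q)$ between the factors of $QA_iB_iQ$ and of $QB_iA_iQ$. The finite rank operators $(QA_iQ)(QB_iQ)$ and $(QB_iQ)(QA_iQ)$ have the same trace, so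
\[
\operatorname{Tr}(Q[A_i,B_i]Q)=\operatorname{Tr}(QA_i(1-Q)B_iQ)-\operatorname{Tr}(QB_i(1-Q)A_iQ),
\]
and the modulus of the right side is at most $2q\|B_i\|s_{n+1}(A_i)$. On the other hand, $\operatorname{Tr}(QXQ)=S_n+\operatorname{Tr}((Q-P)X(Q-P))$, and the last term has modulus at most $q\|(1-P)X(1-P)\|\le q\,\omega_{n+1}$ because $Q-P\le1-P$. Hence $|S_n|\le n\zeta_n$ for
\[
\zeta=(2r+1)\Big(\omega+2\sum_{i=1}^r\|B_i\|\,s(A_i)\Big)\in\Sigma(I),
\]
which does not depend on $n$.

\emph{Sufficiency.} The real and imaginary parts of $x$ satisfy the same hypotheses, so let $x$ be real. For $k\ge0$ let $\Lambda_k=\{2^k,\dots,2^{k+1}-1\}$, let $P_k$ be the projection onto the span of the $e_j$ with $j\in\Lambda_k$, and let $h_k=S_{2^{k+1}-1}$, $h_{-1}=0$. The mean of $x$ on $\Lambda_k$ is $m_k=(h_k-h_{k-1})/2^k$. We show that $\operatorname{diag}(x)-\sum_km_kP_k$ and $\sum_km_kP_k$ both lie in $[I,B(H)]$.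

The numbers $x_j-m_k$, $j\in\Lambda_k$, have sum $0$ and modulus at most $2\omega_{2^k}$. Order them successively so that, whenever the current partial sum is nonzero, the next term has the opposite sign; such a term exists because the remaining terms add up to the negative of the partial sum. In this order all partial sums have modulus at most $2\omega_{2^k}$. Let $Y_k,W_k$ be as in \eqref{eq:cyclic} for the correspondingly ordered basis vectors of the block, and let $Y=\bigoplus_kY_k$, $W=\bigoplus_kW_k$. For $j\in\Lambda_k$ we have $\lceil j/2\rceil\le2^k$, so the $j$th entry of $Y$ has modulus at most $2(D_2\omega)_j$, and $Y\in I$. By \eqref{eq:cyclic}, $\operatorname{diag}(x)-\sum_km_kP_k=[YW^*,W]\in[I,B(H)]$.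

Let $Z=\sum_k2^{-k}h_kP_k$. For $j\in\Lambda_k$ we have $2^{-k}|h_k|\le2\zeta_{2^{k+1}-1}\le2\zeta_j$, so $Z\in I$. Let $V_1,V_2$ be the isometries that map each block onto the first and the second half of the next one: $V_1e_{2^k+i}=e_{2^{k+1}+i}$ and $V_2e_{2^k+i}=e_{2^{k+1}+2^k+i}$ for $0\le i<2^k$. Then $V_1ZV_1^*+V_2ZV_2^*=\sum_{k\ge1}2^{-(k-1)}h_{k-1}P_k$, and therefore
\[
\sum_km_kP_k=\frac12\sum_{i=1}^2(Z-V_iZV_i^*)=\frac12\sum_{i=1}^2[ZV_i^*,V_i]\in[I,B(H)].\qedhere
\]
\end{proof}

Modulo commutators, every operator in $I$ may be replaced by a diagonal one.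

\begin{lemma}\label{lem:diag}
If $A\in I_+$, then $A-\operatorname{diag}(s(A))\in[I,B(H)]$.
\end{lemma}

\begin{proof}
Let $\Delta=\operatorname{diag}(s(A))\in I$, let $f_j$ be orthonormal eigenvectors of $A$ for the nonzero $s_j(A)$, and let $W$ be the partial isometry with $We_j=f_j$ if $s_j(A)>0$ and $We_j=0$ otherwise. Then $A=W\Delta W^*$ and $\Delta W^*W=\Delta$, so $A-\Delta=-[\Delta W^*,W]$.
\end{proof}

\begin{proposition}\label{prop:stable}
Let $I\ne0$ be a proper ideal.
\begin{enumerate}
\item $I\subset I_a$, and the following are equivalent: $\kappa(I)=0$; $\xi_a\in\Sigma(I)$ for all $\xi\in\Sigma(I)$; $I$ is am-stable.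
\item If $I\subset\mathcal L_1$, then $I\subset I_{a_\infty}$ and $\kappa(I)\ge1$, and the following are equivalent: $\kappa(I)=1$; $\xi_{a_\infty}\in\Sigma(I)$ for all $\xi\in\Sigma(I)$; $I$ is am-$\infty$ stable.
\end{enumerate}
\end{proposition}

\begin{proof}
The inclusions hold because $\xi\le\xi_a$ and
\[
((D_2\xi)_{a_\infty})_n\ge\frac1n\sum_{n<j\le2n}(D_2\xi)_j\ge(D_2\xi)_{2n}=\xi_n .
\]
The second condition in each part says that $I_a\subset I$, respectively $I_{a_\infty}\subset I$, so it is equivalent to the third.

(1) By Lemma~\ref{lem:diag}, $[I,B(H)]=I$ if and only if $\operatorname{diag}(\xi)\in[I,B(H)]$ for all $\xi\in\Sigma(I)$, and by Lemma~\ref{lem:criterion} this means $\xi_a=\mu(\xi)\in\Sigma(I)$.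

(2) Since $\operatorname{Tr}(XT)=\operatorname{Tr}(TX)$ for $X\in\mathcal L_1$, the functional $\operatorname{Tr}$ is a trace on $I$, and it equals $1$ at $P=\operatorname{diag}(1,0,0,\dots)\in F\subset I$. Hence $\kappa(I)\ge1$, with equality if and only if $X-(\operatorname{Tr}X)P\in[I,B(H)]$ for all $X\in I$; by Lemma~\ref{lem:diag} it is enough to test $X=\operatorname{diag}(\xi)$, $\xi\in\Sigma(I)$. The diagonal $x$ of $X-(\operatorname{Tr}X)P$ is dominated by $\xi+(\operatorname{Tr}X)\mathbf 1_{[1,1]}\in\Sigma(I)$, and $S_n(x)=-R_n(\xi)$, so $\mu(x)=\xi_{a_\infty}$. Lemma~\ref{lem:criterion} finishes the proof.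
\end{proof}

\begin{example}\label{ex:FK}
If $\xi\in c_0^*$, then $\xi_a\in c_0^*=\Sigma(K(H))$, so $\kappa(K(H))=0$. If $\xi$ is finitely supported, so is $\xi_{a_\infty}$; hence $F$ is am-$\infty$ stable and $\kappa(F)=1$. The ideal $K(H)$ is large and $F$ is small. Every proper large ideal has $(1/n)=(1,0,0,\dots)_a$ in its characteristic set.
\end{example}

\subsection*{Traces from functions of the $s$-numbers}
The map $A\mapsto s(A)$ is not additive, but its partial sums are additive up to a factor $2$ in the index. Recall Ky Fan's maximum principle: for compact $A\ge0$, the sum $S_n(s(A))$ is the maximum of $\operatorname{Tr}(RAR)$ over projections $R$ of rank at most $n$.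

\begin{lemma}\label{lem:kyfan}
For compact $A,B\ge0$ and $n\ge0$,
\[
S_n(s(A+B))\le S_n(s(A))+S_n(s(B))\le S_{2n}(s(A+B)),
\]
and if $A,B\in\mathcal L_1$, then
\[
R_n(s(A+B))\ge R_n(s(A))+R_n(s(B))\ge R_{2n}(s(A+B)).
\]
\end{lemma}

\begin{proof}
The first inequality is Ky Fan's: take a maximizing projection for $A+B$. For the second let $P,Q$ be maximizing projections of rank at most $n$ for $A$ and $B$. The projection $R=P\vee Q$ has rank at most $2n$, and $\operatorname{Tr}R(A+B)R\ge\operatorname{Tr}PAP+\operatorname{Tr}QBQ$ since $A,B\ge0$ and $P,Q\le R$. The second line follows by subtracting the first from $\operatorname{Tr}(A+B)=\operatorname{Tr}A+\operatorname{Tr}B$.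
\end{proof}

So a functional that measures partial sums or tails at an index which it cannot distinguish from twice that index will be additive. Call $\varphi:\Sigma(I)\to[0,\infty)$ \emph{tracial} if $A\mapsto\varphi(s(A))$ is additive and positively homogeneous on $I_+$. For $I\subset\mathcal L_1$, the function $\xi\mapsto\sum_j\xi_j$ is tracial. The next lemma turns tracial functions into traces and says what has to be verified to show that a finite list of them is complete.

\begin{lemma}\label{lem:traces}
Let $I\ne0$ be a proper ideal.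
\begin{enumerate}
\item If $\varphi$ is tracial, there is a unique linear functional $\widehat\varphi$ on $I$ with $\widehat\varphi(A)=\varphi(s(A))$ for $A\in I_+$. It is a trace, and $\widehat\varphi(X^*)=\overline{\widehat\varphi(X)}$.
\item Let $\varphi_1,\dots,\varphi_r$ be tracial with $\widehat\varphi_1,\dots,\widehat\varphi_r$ linearly independent. Suppose that $\mu(\xi-\eta)\in\Sigma(I)$ whenever $\xi,\eta\in\Sigma(I)$ satisfy $\varphi_i(\xi)=\varphi_i(\eta)$ for all $i$. Then $\kappa(I)=r$.
\end{enumerate}
\end{lemma}

\begin{proof}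
(1) For $X=A-B$ with $A,B\in I_+$ put $\widehat\varphi(X)=\varphi(s(A))-\varphi(s(B))$. This is well defined, since $A-B=A'-B'$ gives $A+B'=A'+B$, and it is real-linear on the self-adjoint part of $I$. Extend it by $\widehat\varphi(X_1+iX_2)=\widehat\varphi(X_1)+i\widehat\varphi(X_2)$ for self-adjoint $X_1,X_2$; the formula for adjoints follows, and uniqueness holds since $I_+$ spans $I$. For a unitary $V$ we have $s(VAV^*)=s(A)$, hence $\widehat\varphi(VYV^*)=\widehat\varphi(Y)$ for all $Y\in I$, and $Y=XV$ gives $\widehat\varphi(VX)=\widehat\varphi(XV)$. Every $T\in B(H)$ is a linear combination of four unitaries, because a self-adjoint contraction $T$ equals $(V+V^*)/2$ with $V=T+i(1-T^2)^{1/2}$. So $\widehat\varphi$ vanishes on all commutators.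

(2) The map $\Phi=(\widehat\varphi_1,\dots,\widehat\varphi_r):I\to\mathbb C^r$ is onto by independence and vanishes on $[I,B(H)]$. It remains to show $\ker\Phi\subset[I,B(H)]$. By the formula for adjoints, $\ker\Phi$ is spanned by its self-adjoint elements. Let $X=A-B\in\ker\Phi$ with $A,B\in I_+$, and put $\xi=s(A)$, $\eta=s(B)$. Then $\varphi_i(\xi)=\varphi_i(\eta)$ for all $i$, so $\mu(\xi-\eta)\in\Sigma(I)$. Since $|\xi-\eta|\le\xi+\eta\in\Sigma(I)$, Lemma~\ref{lem:criterion} gives $\operatorname{diag}(\xi-\eta)\in[I,B(H)]$, and $X-\operatorname{diag}(\xi-\eta)\in[I,B(H)]$ by Lemma~\ref{lem:diag}.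
\end{proof}

\section{A sequence with cliffs}\label{sec:model}

Fix the scales $N_k=2^{4^k}$, $k\ge1$, so that $N_1=16$ and $N_{k+1}=N_k^4$. For $a\ge1/2$ consecutive terms of $(N_l^a)_l$ have ratio $N_l^{3a}\ge2$, and the natural logarithm satisfies $\log N_k>2$. Hence
\begin{equation}\label{eq:scales}
\sum_{l\ge k}N_l^{-a}\le2N_k^{-a},\qquad\sum_{l\le k}N_l^{a}\le2N_k^{a},\qquad 1+\log N_k\le2\log N_k\le(\log N_k)^2 .
\end{equation}
For $E\subset\mathbb N$ consider the step sequence
\[
\sigma^E=\sum_{k\in E}N_k^{-1/2}\,\mathbf 1_{[1,N_k]}\in c_0^*,\qquad\sigma=\sigma^{\mathbb N}.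
\]
The sequence $\sigma$ has a plateau of height about $N_k^{-1/2}$ that ends at $N_k$, where it falls to height about $N_{k+1}^{-1/2}=N_k^{-2}$. The $k$th step has mass $N_k^{1/2}$, much more than all earlier steps together. Let $\mathbf 1_E(k)$ be $1$ for $k\in E$ and $0$ otherwise.

\begin{lemma}\label{lem:sigma}
Let $E\subset\mathbb N$, $k,c\in\mathbb N$ and $N=N_k$.
\begin{enumerate}
\item $\sigma^E_j\le2N^{-1/2}+2N^{1/8}/j$ for $1\le j\le N$.
\item $\sigma^E_j\le2N^{-2}$ for $j>N$.
\item $0\le N^{-1/2}S_{cN}(\sigma^E)-\mathbf 1_E(k)\le2N^{-3/8}+2cN^{-3/2}$.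
\end{enumerate}
\end{lemma}

\begin{proof}
We use \eqref{eq:scales} and $N_{k-1}=N^{1/4}$, $N_{k+1}=N^4$. (1) The steps $l\ge k$ contribute at most $2N^{-1/2}$. Since $N_l^{-1/2}\mathbf 1_{[1,N_l]}(j)\le N_l^{1/2}/j$, the steps $l<k$ contribute at most $2N^{1/8}/j$. (2) Only the steps $l>k$ contribute, at most $2N_{k+1}^{-1/2}$. (3) In $S_{cN}(\sigma^E)$ the step $l=k$ contributes $N^{1/2}\mathbf 1_E(k)$, the steps $l<k$ at most their total mass $2N^{1/8}$, and the steps $l>k$ at most $cN\cdot2N^{-2}$.
\end{proof}

Compare $\sigma$ with its mean just beyond a cliff. For fixed $c\ge2$, as $k\to\infty$,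
\[
N_k^{1/2}\sigma_{cN_k}\to0,\qquad N_k^{1/2}(\sigma_a)_{cN_k}=\frac1c\,N_k^{-1/2}S_{cN_k}(\sigma)\to\frac1c .
\]
The operations under which a characteristic set is closed can move the cliffs from $N_k$ to $mN_k$, but cannot remove them, whereas averaging replaces each cliff by a slope. Let $\Sigma_0$ be the set of all $\zeta\in c_0^*$ such that $N_k^{1/2}\zeta_{cN_k}\to0$ for some $c\in\mathbb N$. If $c$ works for $\zeta$, then so does every larger integer, and $2c$ works for $D_2\zeta$; so $\Sigma_0$ is a characteristic set. It contains $\sigma$ and $(1/n)$, but not $\sigma_a$.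

To run the block argument we need an \emph{almost disjoint} family: $2^{\aleph_0}$ infinite sets $K_\alpha\subset\mathbb N$ with finite pairwise intersections. To obtain one, identify $\mathbb N$ with $\mathbb Q$ and let $K_\alpha$, for each irrational $\alpha$, be the set of terms of a sequence of rationals converging to $\alpha$. Note also that $\kappa(I)\le2^{\aleph_0}$ for every ideal, since an operator is determined by its matrix and so $|B(H)|=2^{\aleph_0}$.

\begin{example}\label{ex:cofinite}
Every ideal $I$ with $\sigma\in\Sigma(I)\subset\Sigma_0$, for instance the ideal generated by $\operatorname{diag}(\sigma)$, has $\kappa(I)=2^{\aleph_0}$. Indeed, $\sigma^E\le\sigma$, so $\sigma^E\in\Sigma(I)$ for all $E$. Let $x=\sum_\alpha c_\alpha\sigma^{K_\alpha}$ be a finite combination with $c_\beta\ne0$. All but finitely many $k\in K_\beta$ lie in none of the other $K_\alpha$ involved, so by Lemma~\ref{lem:sigma}(3), for every $c$, $N_k^{-1/2}S_{cN_k}(x)\to c_\beta$ as $k\to\infty$ in $K_\beta$. If $\operatorname{diag}(x)$ were in $[I,B(H)]$, Lemma~\ref{lem:criterion} would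 give $\zeta\in\Sigma_0$ with $N_k^{-1/2}|S_{cN_k}(x)|\le cN_k^{1/2}\zeta_{cN_k}$, and the right side tends to $0$ for suitable $c$. So the classes of the operators $\operatorname{diag}(\sigma^{K_\alpha})$ are linearly independent.
\end{example}

How can the codimension be made finite? Let $I$ be any proper ideal with $\sigma,(1/n)\in\Sigma(I)$, and call $E\subset\mathbb N$ \emph{negligible} if $\operatorname{diag}(\sigma^E)\in[I,B(H)]$, that is, if $(\sigma^E)_a\in\Sigma(I)$. Finite sets are negligible, since then $(\sigma^E)_a=O(1/n)$. Subsets and finite unions of negligible sets are negligible, since $\sigma^{E'}\le\sigma^E$ for $E'\subset E$ and $\sigma^{E\cup E'}\le\sigma^E+\sigma^{E'}$. So, unless $\mathbb N$ itself is negligible, the complements of negligible sets form a filter that contains all cofinite sets. In Example~\ref{ex:cofinite} no infinite set is negligible, and the quotient is huge. At the other extreme the filter is maximal: for every $E$, exactly one of $E$ and $\mathbb N\setminus E$ is negligible. Since $\sigma=\sigma^E+\sigma^{\mathbb N\setminus E}$, every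 $\operatorname{diag}(\sigma^E)$ is then congruent to $0$ or to $\operatorname{diag}(\sigma)$, and all these operators span a single dimension in $I/[I,B(H)]$. This suggests replacing the ordinary limit in the definition of $\Sigma_0$ by a limit along an ultrafilter.

We recall what is needed. A \emph{free ultrafilter} $\mathcal U$ on $\mathbb N$ is a family of nonempty subsets, closed under finite intersections and supersets, that contains all cofinite sets and, for each $E$, one of $E$ and $\mathbb N\setminus E$. Every infinite set belongs to some free ultrafilter. A property holds \emph{for $\mathcal U$-most $k$} if it holds for all $k$ in some member of $\mathcal U$. Finitely many such properties hold simultaneously for $\mathcal U$-most $k$, and a property that holds for all large $k$ holds for $\mathcal U$-most $k$. If a real sequence $(a_k)$ is bounded on a member of $\mathcal U$, there is a unique number $a=\lim_{k\to\mathcal U}a_k$ such that, for each $\delta>0$, $|a_k-a|<\delta$ for $\mathcal U$-most $k$. This limit is linear, preserves inequalities that hold for $\mathcal U$-most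 $k$, and agrees with the ordinary limit when that exists; $\lim_{k\to\mathcal U}\mathbf 1_E(k)$ is $1$ if $E\in\mathcal U$ and $0$ otherwise. From now on we abbreviate $N=N_k$ whenever the index $k$ is in play.

\section{Large ideals}\label{sec:large}

By Lemma~\ref{lem:sigma}(3), the natural candidate for a trace that detects $\sigma$ is the normalized mass in front of the cliff, $\lim_{k\to\mathcal U}N^{-1/2}S_{cN}(\xi)$. The cliff condition alone does not make it finite: $\xi=\sum_kN_k^{-1/3}\mathbf 1_{[1,N_k]}$ lies in $\Sigma_0$, as $\xi_{2N}=O(N^{-4/3})$, but $N^{-1/2}S_N(\xi)\ge N^{1/6}$. So $\xi_j$ must be bounded for $j\le N$ as well. The bound $\xi_j\le CN^{-1/2}$ for all $j\le N$ would force $\xi_1=0$; a second term has to leave room for what happens on earlier scales. This term must admit the sequences $(1+\log j)^m/j$, which control $st^a(\mathcal L_1)$, and it must survive averaging, so that it does not give rise to further traces. A term of the form $1/j$ is reproduced by averaging over $[1,N]$ at the cost of a factor $1+\log N$, and we absorb this cost by asking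 for every negative power of $\log N$.

\begin{definition}\label{def:large}
Let $\mathcal U$ be a free ultrafilter. $\Sigma_{\mathcal U}$ is the set of all $\xi\in c_0^*$ for which there are $C,c\in\mathbb N$ such that
\begin{itemize}
\item[(L1)] $\lim_{k\to\mathcal U}N_k^{1/2}\xi_{cN_k}=0$;
\item[(L2)] for every $p\in\mathbb N$, for $\mathcal U$-most $k$:\quad $\xi_j\le CN_k^{-1/2}+\dfrac{N_k^{1/2}}{j\,(\log N_k)^p}$ \ for $1\le j\le N_k$.
\end{itemize}
Such a pair $(C,c)$ is called \emph{admissible} for $\xi$.
\end{definition}

The set of good $k$ in (L2) may depend on $p$, but $C$ may not. Every pair larger than an admissible pair is admissible, and a pair admissible for $\omega$ is admissible for every $\xi\le\omega$ in $c_0^*$.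

\begin{lemma}\label{lem:largeset}
$\Sigma_{\mathcal U}$ is a characteristic set. It contains $\Sigma(st^a(\mathcal L_1))$ and every $\sigma^E$.
\end{lemma}

\begin{proof}
We have just noted that $\Sigma_{\mathcal U}$ is hereditary. A constant factor $t$ in front of the second term of (L2) is harmless: use (L2) with exponent $p+1$ and $t\le\log N$, which holds for large $k$. Hence, if $(C,c)$ is admissible for $\xi$ and $\eta$, then $(2C,c)$ is admissible for $\xi+\eta$, and $(C',c)$ with $C'\ge tC$ for $t\xi$. The pair $(C,2c)$ is admissible for $D_2\xi$, because $(D_2\xi)_{2cN}=\xi_{cN}$ and, for $j\le N$, the bound (L2) at $\lceil j/2\rceil\ge j/2$ doubles the second term at most.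

We claim that every $\xi\in\Sigma((\mathcal L_1)_{a^m})$ satisfies $\xi_j\le K(1+\log j)^{m-1}/j$ for some $K$. For $m=1$ this holds since $(\eta_a)_n\le\|\eta\|_{\ell^1}/n$, and the induction step is
\[
\frac1n\sum_{j\le n}\frac{(1+\log j)^{m-1}}{j}\le\frac{(1+\log n)^{m-1}}n\sum_{j\le n}\frac1j\le\frac{(1+\log n)^m}{n}.
\]
Such a $\xi$ satisfies (L1) with $c=1$, and it satisfies (L2) with $C=1$ since $K(1+\log N)^{m-1}\le N^{1/2}(\log N)^{-p}$ for large $k$.

For $\sigma^E$ the pair $(2,2)$ is admissible: (L1) follows from Lemma~\ref{lem:sigma}(2), and (L2) from Lemma~\ref{lem:sigma}(1) and $2N^{1/8}\le N^{1/2}(\log N)^{-p}$ for large $k$.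
\end{proof}

\begin{lemma}\label{lem:phi}
For $\xi\in\Sigma_{\mathcal U}$ with admissible pair $(C,c)$, the limit
\[
\varphi_{\mathcal U}(\xi)=\lim_{k\to\mathcal U}N_k^{-1/2}S_{cN_k}(\xi)
\]
is finite and does not depend on the admissible pair. The function $\varphi_{\mathcal U}$ is tracial on every ideal $I$ with $\Sigma(I)\subset\Sigma_{\mathcal U}$, and $\varphi_{\mathcal U}(\sigma^E)$ is $1$ if $E\in\mathcal U$ and $0$ otherwise.
\end{lemma}

\begin{proof}
By (L2) with $p=1$ and \eqref{eq:scales}, for $\mathcal U$-most $k$,
\[
N^{-1/2}S_N(\xi)\le C+\frac{1+\log N}{\log N}\le C+2,\qquad N^{-1/2}\sum_{N<j\le cN}\xi_j\le cN^{1/2}\xi_N\le c(C+1).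
\]
So the limit exists and is finite. If $c<c'$, then $N^{-1/2}\sum_{cN<j\le c'N}\xi_j\le c'N^{1/2}\xi_{cN}$, which tends to $0$ along $\mathcal U$ by (L1): beyond the cliff no mass is seen, and the value does not depend on $c$. Now let $A,B\in I_+$ and take a pair $(C,c)$ admissible for $s(A)$, $s(B)$ and $s(A+B)$. Apply Lemma~\ref{lem:kyfan} with $n=cN$, multiply by $N^{-1/2}$ and pass to the limit. Both outer terms tend to $\varphi_{\mathcal U}(s(A+B))$, computed with $c$ and with $2c$, and the middle term to $\varphi_{\mathcal U}(s(A))+\varphi_{\mathcal U}(s(B))$. Homogeneity is immediate, and the values on $\sigma^E$ follow from Lemma~\ref{lem:sigma}(3).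
\end{proof}

The heart of the matter is that $\varphi_{\mathcal U}$ is the only obstruction: averaging always preserves (L2), and it preserves (L1) when the normalized mass cancels.

\begin{lemma}\label{lem:largekey}
If $\xi,\eta\in\Sigma_{\mathcal U}$ and $\varphi_{\mathcal U}(\xi)=\varphi_{\mathcal U}(\eta)$, then $\mu(\xi-\eta)\in\Sigma_{\mathcal U}$.
\end{lemma}

\begin{proof}
Let $x=\xi-\eta$, $S_m=S_m(x)$, $\zeta=\mu(x)$, and let $(C,c)$ be admissible for $\omega=\xi+\eta$, hence for $\xi$ and $\eta$. The number $\zeta_n$ involves all $m\ge n$, while (L1) and (L2) speak about $\omega$ only near or below $N$; monotonicity of $\omega$ closes this gap. For $m\ge n$ we have $|S_m|\le|S_n|+(m-n)\omega_n$, and dividing by $m$,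
\begin{equation}\label{eq:zeta}
\zeta_n\le\frac{|S_n|}{n}+\omega_n .
\end{equation}

(L1) By \eqref{eq:zeta}, $N^{1/2}\zeta_{cN}\le c^{-1}N^{-1/2}|S_{cN}|+N^{1/2}\omega_{cN}$. The second term tends to $0$ along $\mathcal U$ by (L1) for $\omega$, and the first because $\lim_{k\to\mathcal U}N^{-1/2}S_{cN}=\varphi_{\mathcal U}(\xi)-\varphi_{\mathcal U}(\eta)=0$.

(L2) Fix $p$. For $\mathcal U$-most $k$, (L2) holds for $\omega$ with exponent $p+2$. For such $k$ and $n\le m\le N$, using \eqref{eq:scales},
\[
\frac{|S_m|}{m}\le\frac1m\sum_{j\le m}\omega_j\le CN^{-1/2}+\frac{N^{1/2}(1+\log N)}{m(\log N)^{p+2}}\le CN^{-1/2}+\frac{N^{1/2}}{n(\log N)^p}.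
\]
The case $n=m=N$ gives $|S_N|/N\le(C+1)N^{-1/2}$, and $\omega_N\le(C+1)N^{-1/2}$, so $\zeta_N\le(2C+2)N^{-1/2}$ by \eqref{eq:zeta}; this covers all $m\ge N$. Thus $\zeta$ satisfies (L2) with the constant $2C+2$, which does not depend on $p$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:large}]
Choose pairwise disjoint infinite sets $E_1,\dots,E_r\subset\mathbb N$ and free ultrafilters $\mathcal U_i\ni E_i$; then $E_l\notin\mathcal U_i$ for $l\ne i$. Let $I$ be the ideal with $\Sigma(I)=\bigcap_i\Sigma_{\mathcal U_i}$. By Lemma~\ref{lem:largeset}, $I$ is large and contains the operators $\operatorname{diag}(\sigma^{E_l})$. By Lemma~\ref{lem:phi}, the functions $\varphi_{\mathcal U_i}$ are tracial on $I$ and $\varphi_{\mathcal U_i}(\sigma^{E_l})=\delta_{il}$, so the traces $\widehat\varphi_{\mathcal U_i}$ are linearly independent. If $\xi,\eta\in\Sigma(I)$ have the same value under every $\varphi_{\mathcal U_i}$, then $\mu(\xi-\eta)$ lies in every $\Sigma_{\mathcal U_i}$ by Lemma~\ref{lem:largekey}. Lemma~\ref{lem:traces}(2) gives $\kappa(I)=r$.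
\end{proof}

\begin{remark}
Lemma~\ref{lem:largeset} uses only that $\mathcal U$ is a filter containing the cofinite sets. Maximality of $\mathcal U$ is what makes the limit $\varphi_{\mathcal U}(\xi)$ exist for every $\xi\in\Sigma_{\mathcal U}$. If ``$\mathcal U$-most $k$'' is replaced by ``all large $k$'', the resulting ideal is large, contains $\operatorname{diag}(\sigma)$ and has characteristic set inside $\Sigma_0$, so it has $\kappa=2^{\aleph_0}$ by Example~\ref{ex:cofinite}.
\end{remark}

\section{Small ideals}\label{sec:small}

Inside the trace class, partial sums are replaced by tails and the picture is reflected. The model sequences are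
\[
\theta^E=\sum_{k\in E}N_k^{-2}\,\mathbf 1_{[1,N_k]}\in c_0^*\cap\ell^1,\qquad\theta=\theta^{\mathbb N},
\]
in which the $k$th step has mass $N_k^{-1}$, much more than all later steps together.

\begin{lemma}\label{lem:theta}
Let $E\subset\mathbb N$.
\begin{enumerate}
\item $\theta^E_j\le2N_l^{-2}$ for $l\ge2$ and $j>N_{l-1}$.
\item For $0<\varepsilon<1$, $\ N_kR_{\varepsilon N_k}(\theta^E)-(1-\varepsilon)\mathbf 1_E(k)\to0$ as $k\to\infty$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) Only the steps with index at least $l$ contribute; use \eqref{eq:scales}. (2) Let $k$ be so large that $\varepsilon N>N_{k-1}=N^{1/4}$. In $NR_{\varepsilon N}(\theta^E)$ the steps $l<k$ contribute nothing, the steps $l>k$ at most $N\cdot2N_{k+1}^{-1}=2N^{-3}$, and the step $l=k$ contributes $N^{-1}(N-\lfloor\varepsilon N\rfloor)\mathbf 1_E(k)$.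
\end{proof}

Now $\theta$ and its mean differ in front of the cliff. At $n=\lfloor\varepsilon N\rfloor$ and for large $k$ we have $N^2\theta_n\le2$, uniformly in $\varepsilon$, while $N^2(\theta_{a_\infty})_n=(N/n)\,NR_n(\theta)\to(1-\varepsilon)/\varepsilon$, which is unbounded as $\varepsilon\to0$. The feature that $\theta$ has and $\theta_{a_\infty}$ lacks is a plateau of height $O(N^{-2})$ reaching down to $\varepsilon N$ for every $\varepsilon$, with a constant independent of $\varepsilon$. This is condition (S1) below. Condition (S2) controls the later scales; it makes the ideal small, and it survives the mean at infinity, at the cost of one power of the logarithm, because for $n\ge2$ and $p\ge1$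
\begin{equation}\label{eq:tail}
\sum_{j>n}\frac{1}{j(\log j)^{p+1}}\le\int_n^\infty\frac{dt}{t(\log t)^{p+1}}=\frac{1}{p(\log n)^{p}}\le\frac1{(\log n)^p}.
\end{equation}

\begin{definition}\label{def:small}
Let $\mathcal U$ be a free ultrafilter. $\Sigma'_{\mathcal U}$ is the set of all $\xi\in c_0^*$ for which there are $C,c\in\mathbb N$ such that
\begin{itemize}
\item[(S1)] for every $\varepsilon>0$, for $\mathcal U$-most $k$:\quad $\xi_{\lceil\varepsilon N_k\rceil}\le CN_k^{-2}$;
\item[(S2)] for every $p\in\mathbb N$, for $\mathcal U$-most $k$:\quad $\xi_j\le\dfrac{1}{N_k\,j\,(\log j)^p}$ \ for all $j\ge cN_k$.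
\end{itemize}
Such a pair $(C,c)$ is again called \emph{admissible} for $\xi$.
\end{definition}

Here too, larger pairs remain admissible, and a pair admissible for $\omega$ is admissible for every $\xi\le\omega$ in $c_0^*$.

\begin{lemma}\label{lem:smallset}
$\Sigma'_{\mathcal U}$ is a characteristic set. It contains all finitely supported elements of $c_0^*$ and every $\theta^E$, and it is contained in $\Sigma(st_{a_\infty}(\mathcal L_1))$.
\end{lemma}

\begin{proof}
The set is hereditary. A constant factor $t$ on the right of (S2) is absorbed by using the exponent $p+1$, since $\log j\ge\log N\ge t$ for $j\ge cN$ and large $k$; in (S1) constants add and scale. This gives closure under sums and positive scalars. Let $(C,c)$ be admissible for $\xi$. Since $\lceil\lceil t\rceil/2\rceil=\lceil t/2\rceil$, (S1) for $D_2\xi$ at $\varepsilon$ is (S1) for $\xi$ at $\varepsilon/2$. For $j\ge2cN$ we have $\lceil j/2\rceil\ge j/2\ge cN$ and $\log(j/2)\ge\frac12\log j$, so (S2) for $\xi$ gives $(D_2\xi)_j\le2^{p+1}N^{-1}j^{-1}(\log j)^{-p}$, and the factor $2^{p+1}$ is absorbed as before.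 So $(C,2c)$ is admissible for $D_2\xi$.

A finitely supported sequence vanishes at $\lceil\varepsilon N\rceil$ and beyond $N$ for large $k$. For $\theta^E$ the pair $(2,2)$ is admissible. Indeed, (S1) is Lemma~\ref{lem:theta}(1) with $l=k$, once $\varepsilon N_k>N_{k-1}$. For (S2) let $j\ge2N_k$ and $N_{l-1}<j\le N_l$. Then $l\ge k+1$, so $N_k\le N_l^{1/4}$, and
\[
N_k\,j\,(\log j)^p\,\theta^E_j\le N_l^{1/4}N_l(\log N_l)^p\cdot2N_l^{-2}=2N_l^{-3/4}(\log N_l)^p\le1
\]
if $k$, and with it $l$, is large.

Let $\Sigma_J$ be the set of $\xi\in c_0^*$ such that for every $p$ there is $K_p$ with $\xi_j\le K_pj^{-1}(\log j)^{-p}$ for $j\ge2$. It is hereditary, closed under sums and scalars, and closed under $D_2$ by the inequalities $\lceil j/2\rceil\ge j/2$ and $\log(j/2)\ge\frac12\log j$ for $j\ge4$. Let $J$ be its ideal. Then $J\subset\mathcal L_1$ by \eqref{eq:tail}, and for $\eta\in\Sigma_J$ the same estimate gives $(\eta_{a_\infty})_n\le K_{p+1}n^{-1}(\log n)^{-p}$ for $n\ge2$, so $\eta_{a_\infty}\in\Sigma_J$. By Proposition~\ref{prop:stable}(2), $J$ is am-$\infty$ stable, hence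 $J\subset st_{a_\infty}(\mathcal L_1)$ by maximality. Finally $\Sigma'_{\mathcal U}\subset\Sigma_J$: for each $p$, (S2) for a single $k$ bounds $j(\log j)^p\xi_j$ for all but finitely many $j$.
\end{proof}

By Lemma~\ref{lem:theta}(2), the quantity that detects $\theta$ is the normalized tail
\[
\psi_{\mathcal U,\varepsilon}(\xi)=\lim_{k\to\mathcal U}N_kR_{\varepsilon N_k}(\xi).
\]
In contrast with the large case, no fixed value of the parameter gives an additive function. If $A,B\ge0$ have orthogonal ranges and $s(A)=s(B)=\theta$, then $s(A+B)=D_2\theta$, whose $k$th step has height $N^{-2}$ and length $2N$; for $0<\varepsilon<1$ this gives $\psi_{\mathcal U,\varepsilon}(D_2\theta)=2-\varepsilon\ne2(1-\varepsilon)$. The defect disappears as $\varepsilon\to0$, and the uniform constant in (S1) controls the rate.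

\begin{lemma}\label{lem:psi}
Let $\xi\in\Sigma'_{\mathcal U}$ with admissible pair $(C,c)$. Then $\psi_{\mathcal U,\varepsilon}(\xi)$ is finite for all $\varepsilon>0$, the limit $\psi_{\mathcal U}(\xi)=\lim_{\varepsilon\downarrow0}\psi_{\mathcal U,\varepsilon}(\xi)$ exists and is finite, and
\begin{equation}\label{eq:rate}
0\le\psi_{\mathcal U}(\xi)-\psi_{\mathcal U,\varepsilon}(\xi)\le C\varepsilon .
\end{equation}
The function $\psi_{\mathcal U}$ is tracial on every ideal $I$ with $\Sigma(I)\subset\Sigma'_{\mathcal U}$. It vanishes on finitely supported sequences, and $\psi_{\mathcal U}(\theta^E)$ is $1$ if $E\in\mathcal U$ and $0$ otherwise.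
\end{lemma}

\begin{proof}
By (S2) with $p=2$ and \eqref{eq:tail}, $NR_{cN}(\xi)\le1/\log(cN)$ for $\mathcal U$-most $k$, so $\psi_{\mathcal U,\varepsilon}(\xi)=0$ for $\varepsilon\ge c$. Let $0<\delta<\varepsilon$. There are at most $(\varepsilon-\delta)N+1$ integers $j$ in $(\delta N,\varepsilon N]$, and each satisfies $j\ge\lceil\delta N\rceil$. By (S1), for $\mathcal U$-most $k$,
\[
0\le NR_{\delta N}(\xi)-NR_{\varepsilon N}(\xi)\le N\big((\varepsilon-\delta)N+1\big)CN^{-2}=C(\varepsilon-\delta)+CN^{-1}.
\]
With $\varepsilon=c$ this shows that $\psi_{\mathcal U,\delta}(\xi)$ exists and is at most $Cc$. In general it gives $0\le\psi_{\mathcal U,\delta}(\xi)-\psi_{\mathcal U,\varepsilon}(\xi)\le C(\varepsilon-\delta)$. So $\psi_{\mathcal U,\delta}(\xi)$ increases to a finite limit as $\delta\downarrow0$, and \eqref{eq:rate} holds.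

Let $A,B\in I_+$; they are trace class by Lemma~\ref{lem:smallset}. Apply the second line of Lemma~\ref{lem:kyfan} with $n=\lfloor\varepsilon N\rfloor$. Since $R_{\varepsilon N}=R_n$ and $2n\le2\varepsilon N$,
\[
\psi_{\mathcal U,\varepsilon}(s(A+B))\ge\psi_{\mathcal U,\varepsilon}(s(A))+\psi_{\mathcal U,\varepsilon}(s(B))\ge\psi_{\mathcal U,2\varepsilon}(s(A+B)),
\]
and $\varepsilon\downarrow0$ gives additivity; homogeneity is immediate. For finitely supported $\xi$, $R_{\varepsilon N}(\xi)=0$ for large $k$. By Lemma~\ref{lem:theta}(2), $\psi_{\mathcal U,\varepsilon}(\theta^E)$ is $1-\varepsilon$ if $E\in\mathcal U$ and $0$ otherwise.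
\end{proof}

In the analogue of Lemma~\ref{lem:largekey} the usual trace must cancel as well; this is what converts partial sums into tails, the only quantities that (S1) and (S2) control.

\begin{lemma}\label{lem:smallkey}
If $\xi,\eta\in\Sigma'_{\mathcal U}$, $\sum_j\xi_j=\sum_j\eta_j$ and $\psi_{\mathcal U}(\xi)=\psi_{\mathcal U}(\eta)$, then $\mu(\xi-\eta)\in\Sigma'_{\mathcal U}$.
\end{lemma}

\begin{proof}
Let $x=\xi-\eta$, $S_m=S_m(x)$, $\zeta=\mu(x)$, and let $(C,c)$ be admissible for $\omega=\xi+\eta$, hence for $\xi$ and $\eta$. Since $\sum_jx_j=0$, we have $S_m=-R_m(x)$. We show that $(4C,c)$ is admissible for $\zeta$.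

(S2) Fix $p$. For $\mathcal U$-most $k$, (S2) holds for $\omega$ with exponent $p+1$, and then \eqref{eq:tail} gives
\begin{equation}\label{eq:far}
\frac{|S_m|}{m}\le\frac{R_m(\omega)}{m}\le\frac1{N\,m\,(\log m)^p}\qquad(m\ge cN).
\end{equation}
The right side decreases in $m$, so $\zeta_n\le N^{-1}n^{-1}(\log n)^{-p}$ for $n\ge cN$.

(S1) Fix $\varepsilon>0$. We need $|S_m|\le4CmN^{-2}$ for all $m\ge\varepsilon N$. The trivial bound $|S_m|\le R_m(\omega)$ is only of order $N^{-1}$, which loses a factor $1/\varepsilon$ at $m\approx\varepsilon N$. The cancellation of $\psi_{\mathcal U}$ gives the right order $tN^{-1}$ at an index $m\approx tN$ for fixed $t$, but on a set of $k$ that depends on $t$, so only finitely many $t$ can be used. Dyadic values suffice. Let $t$ run through $\varepsilon,2\varepsilon,\dots,2^r\varepsilon$, where $2^r\varepsilon\ge c$. By \eqref{eq:rate}, both $\psi_{\mathcal U,t}(\xi)$ and $\psi_{\mathcal U,t}(\eta)$ lie in the interval $[\psi_{\mathcal U}(\xi)-Ct,\psi_{\mathcal U}(\xi)]$, so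
\[
\Big|\lim_{k\to\mathcal U}NS_{\lfloor tN\rfloor}\Big|=|\psi_{\mathcal U,t}(\xi)-\psi_{\mathcal U,t}(\eta)|\le Ct .
\]
Hence for $\mathcal U$-most $k$ the following hold for all these $t$ at once: $N|S_{\lfloor tN\rfloor}|\le2Ct$, $\omega_{\lceil tN\rceil}\le CN^{-2}$, $tN\ge1$, and \eqref{eq:far} with $p=1$. For such $k$ and $tN\le m\le2tN$, there are at most $tN+1\le2tN$ integers $j$ with $\lfloor tN\rfloor<j\le m$, each with $|x_j|\le\omega_{\lceil tN\rceil}$. Therefore
\[
|S_m|\le2CtN^{-1}+2tN\cdot CN^{-2}=4CtN^{-1}\le4CmN^{-2}.
\]
These ranges cover $\varepsilon N\le m\le cN$, and for $m\ge cN$ the bound \eqref{eq:far} gives $|S_m|/m\le N^{-2}$. So $\zeta_{\lceil\varepsilon N\rceil}\le4CN^{-2}$, with a constant independent of $\varepsilon$.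
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:small}]
Choose pairwise disjoint infinite sets $E_1,\dots,E_r$ and free ultrafilters $\mathcal U_i\ni E_i$, and let $I$ be the ideal with $\Sigma(I)=\bigcap_i\Sigma'_{\mathcal U_i}$. By Lemma~\ref{lem:smallset}, $I$ contains $F$ and the operators $\operatorname{diag}(\theta^{E_l})$, and it is small. The $r+1$ functions $\xi\mapsto\sum_j\xi_j$ and $\psi_{\mathcal U_1},\dots,\psi_{\mathcal U_r}$ are tracial on $I$. The corresponding traces are linearly independent: if $a_0\operatorname{Tr}+\sum_ia_i\widehat\psi_{\mathcal U_i}=0$, evaluation at a rank one projection gives $a_0=0$, and then evaluation at $\operatorname{diag}(\theta^{E_l})$ gives $a_l=0$, since $\psi_{\mathcal U_i}(\theta^{E_l})=\delta_{il}$. Lemma~\ref{lem:smallkey}, applied to each $\mathcal U_i$, verifies the hypothesis of Lemma~\ref{lem:traces}(2), and $\kappa(I)=r+1$.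
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:values}]
The value $0$ is attained by the large ideal $K(H)$ and the value $1$ by the small ideal $F$ (Example~\ref{ex:FK}); the value $0$ is impossible for small ideals by Proposition~\ref{prop:stable}(2). The other finite values are given by Theorems~\ref{thm:large} and~\ref{thm:small}. For an infinite value take pairwise disjoint infinite sets $E_i$ and free ultrafilters $\mathcal U_i\ni E_i$ for all $i\in\mathbb N$. The ideal with characteristic set $\bigcap_i\Sigma_{\mathcal U_i}$ is large, and the ideal with characteristic set $\bigcap_i\Sigma'_{\mathcal U_i}$ is small. They carry the infinitely many traces $\widehat\varphi_{\mathcal U_i}$, respectively $\widehat\psi_{\mathcal U_i}$, which are linearly independent because their values at $\operatorname{diag}(\sigma^{E_l})$, respectively $\operatorname{diag}(\theta^{E_l})$, are $\delta_{il}$.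
\end{proof}

\section{Countably generated ideals}\label{sec:countable}

In Example~\ref{ex:cofinite} the scales $N_k$ were given, and every element of $\Sigma(I)$ was too small along every infinite set of scales. In a countably generated ideal such scales can be constructed by a diagonal argument, because $\Sigma(I)$ has a countable cofinal chain. At the $k$th scale we beat the $k$th member of the chain, and with it all earlier members; so any infinite set of scales beats the whole chain.

\begin{lemma}\label{lem:chain}
Let $I\ne0$ be a countably generated proper ideal. There are $\eta^{(1)}\le\eta^{(2)}\le\cdots$ in $\Sigma(I)$ with the following properties.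
\begin{enumerate}
\item Every $\zeta\in\Sigma(I)$ satisfies $\zeta\le\eta^{(k)}$ for some $k$.
\item If $\gamma\in c_0^*\setminus\Sigma(I)$, then for each $k$ we have $\gamma_n>k\eta^{(k)}_n$ for infinitely many $n$.
\item Let $|x_j|\le\omega_j$ with $\omega\in\Sigma(I)$. If there are $\delta>0$ and $n_k\in\mathbb N$ such that $|S_{n_k}(x)|>\delta k\,n_k\eta^{(k)}_{n_k}$ for infinitely many $k$, then $\operatorname{diag}(x)\notin[I,B(H)]$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $\rho_1,\rho_2,\dots$ be the $s$-number sequences of generators of $I$, with repetitions if there are finitely many, and put $\eta^{(k)}=kD_k(\rho_1+\dots+\rho_k)\in\Sigma(I)$. These sequences increase with $k$ since $D_k\rho\le D_{k+1}\rho$.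

(1) The set $\Sigma'$ of all $\zeta\in c_0^*$ with $\zeta\le\eta^{(k)}$ for some $k$ is hereditary. It is closed under sums and positive scalars because the chain increases and $m\eta^{(k)}\le\eta^{(mk)}$ for $m\in\mathbb N$, and under $D_2$ because $D_2\eta^{(k)}=kD_{2k}(\rho_1+\dots+\rho_k)\le\eta^{(2k)}$. So $\Sigma'$ is the characteristic set of an ideal that contains the generators, since $\rho_k\le\eta^{(k)}$, and therefore contains $I$.

(2) Otherwise $\gamma\le k\eta^{(k)}+\gamma_1\mathbf 1_{[1,n_0]}\in\Sigma(I)$ for some $n_0$.

(3) Otherwise Lemma~\ref{lem:criterion} and (1) give $k_0$ with $|S_n(x)|\le n\eta^{(k_0)}_n\le n\eta^{(k)}_n$ for all $n$ and all $k\ge k_0$. This contradicts the hypothesis at $n=n_k$ for any of the infinitely many $k$ with $k\ge k_0$ and $\delta k\ge1$.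
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:countable}]
Let $\{K_\alpha\}$ be an almost disjoint family of cardinality $2^{\aleph_0}$, as in Section~\ref{sec:model}. Since $\kappa(I)\le2^{\aleph_0}$, it suffices in each part to assume that $\kappa(I)$ is not the stated finite value and to find operators $X_\alpha\in I$ whose classes in $I/[I,B(H)]$ are linearly independent. Below, $\sum_\alpha c_\alpha X_\alpha$ is a finite combination with $c_\beta\ne0$, $M=\sum_\alpha|c_\alpha|$, and $K$ is the infinite set of those $k\in K_\beta$ that lie in none of the other $K_\alpha$ involved and satisfy $k\ge4M/|c_\beta|$.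

(1) Let $\kappa(I)\ne0$. By Proposition~\ref{prop:stable}(1) there is $\xi\in\Sigma(I)$ with $\xi_a\notin\Sigma(I)$. Write $s_n=S_n(\xi)$. Then $s_n\to\infty$, since otherwise $\xi_a=O(1/n)$ would lie in $\Sigma(I)$; this is the only use of the hypothesis $(1/n)\in\Sigma(I)$, and it allows each block to outweigh its past. By Lemma~\ref{lem:chain}(2) we can choose $0=n_0<n_1<n_2<\cdots$ with
\[
s_{n_k}>k\,n_k\eta^{(k)}_{n_k},\qquad s_{n_k}\ge k\,s_{n_{k-1}}\qquad(k\ge1).
\]
Let $x^{(\alpha)}_j=\xi_j$ if $n_{k-1}<j\le n_k$ for some $k\in K_\alpha$, let $x^{(\alpha)}_j=0$ otherwise, and let $X_\alpha=\operatorname{diag}(x^{(\alpha)})$. The diagonal $x=\sum_\alpha c_\alpha x^{(\alpha)}$ satisfies $|x|\le M\xi$, and for $k\in K$ it equals $c_\beta\xi$ on the block $(n_{k-1},n_k]$. Hence for $k\in K$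
\[
|S_{n_k}(x)|\ge|c_\beta|(s_{n_k}-s_{n_{k-1}})-Ms_{n_{k-1}}\ge\Big(|c_\beta|-\frac{2M}k\Big)s_{n_k}\ge\frac{|c_\beta|}2s_{n_k}>\frac{|c_\beta|}2\,k\,n_k\eta^{(k)}_{n_k}.
\]
By Lemma~\ref{lem:chain}(3), $\sum_\alpha c_\alpha X_\alpha\notin[I,B(H)]$.

(2) Let $\kappa(I)\ne1$. By Proposition~\ref{prop:stable}(2) there is $\xi\in\Sigma(I)$ with $\xi_{a_\infty}\notin\Sigma(I)$. Write $t_n=R_n(\xi)$. Then $t_n\to0$, and $t_n>0$ for all $n$ since $\xi_{a_\infty}$ is not finitely supported; so each block can be made to outweigh its future. By Lemma~\ref{lem:chain}(2) we can choose $1\le n_1<n_2<\cdots$ with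
\[
t_{n_k}>k\,n_k\eta^{(k)}_{n_k},\qquad t_{n_{k+1}}\le t_{n_k}/k\qquad(k\ge1).
\]
Let $x^{(\alpha)}_j=\xi_j$ if $n_k<j\le n_{k+1}$ for some $k\in K_\alpha$, let $x^{(\alpha)}_j=0$ otherwise, and let $X_\alpha=\operatorname{diag}(x^{(\alpha)})-\big(\sum_jx^{(\alpha)}_j\big)P$ with $P=\operatorname{diag}(1,0,0,\dots)$. Put $y=\sum_\alpha c_\alpha x^{(\alpha)}$, so that $|y|\le M\xi$. The diagonal $x$ of $\sum_\alpha c_\alpha X_\alpha$ is dominated by $M\xi+|\sum_jy_j|\mathbf 1_{[1,1]}\in\Sigma(I)$, and $S_n(x)=-R_n(y)$ for $n\ge1$. For $k\in K$, $y$ equals $c_\beta\xi$ on $(n_k,n_{k+1}]$, so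
\[
|S_{n_k}(x)|\ge|c_\beta|(t_{n_k}-t_{n_{k+1}})-Mt_{n_{k+1}}\ge\Big(|c_\beta|-\frac{2M}k\Big)t_{n_k}\ge\frac{|c_\beta|}2t_{n_k}>\frac{|c_\beta|}2\,k\,n_k\eta^{(k)}_{n_k}.
\]
Lemma~\ref{lem:chain}(3) gives $\sum_\alpha c_\alpha X_\alpha\notin[I,B(H)]$.

Proper large ideals satisfy the hypothesis of (1) by Example~\ref{ex:FK}, and small ideals are contained in $\mathcal L_1$.
\end{proof}

\begin{remark}
Both values in part (1) occur for principal ideals. For $0<a\le1$ the sequences $\xi\in c_0^*$ with $\xi=O(n^{-a})$ form the characteristic set of the ideal $I$ generated by $\operatorname{diag}(n^{-a})$, since $\lceil n/2\rceil^{-a}\le2n^{-a}$, and $(1/n)\in\Sigma(I)$. For $a=1/2$ we have $\frac1n\sum_{j\le n}j^{-1/2}\le2n^{-1/2}$, so $I$ is am-stable and $\kappa(I)=0$. For $a=1$ the mean of $(1/n)$ is at least $(\log n)/n$, so $I$ is not am-stable and $\kappa(I)=2^{\aleph_0}$. Neither hypothesis can be dropped: $F$ is generated by a rank one projection and has $\kappa(F)=1$, which the conclusion of part (1) excludes, and the ideal with $a=1/2$ has $\kappa=0$, which the conclusion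 of part (2) excludes. Finally, by Theorem~\ref{thm:countable}, the ideals of Theorems~\ref{thm:large} and~\ref{thm:small} are not countably generated.
\end{remark}

\begin{thebibliography}{1}

\bibitem{KW}
Victor Kaftal and Gary Weiss, \emph{Traces on operator ideals and arithmetic means}, arXiv:0707.3169 (2007).

\end{thebibliography}
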